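\title{Eccentricity versus maximum degree in the flip-graph of a convex polygon}

\begin{abstract}
Let $T$ be a triangulation of a convex polygon with $n$ vertices, and write the largest number of diagonals of $T$ at a single vertex as $n-3-k$. Flipping $T$ to a fan shows that its eccentricity in the flip-graph is at most $n-3+k$, and equality is known when $k\le n/2-2$. We determine, for every $n\ge5$, the values of $k$ for which eccentricity $n-3+k$ characterizes the triangulations of maximum degree $n-3-k$; for $n\ge7$ they are $0,1,\dots,\lfloor n/2\rfloor-3$. The main step is a sharp lower bound: every triangulation with $k>n/2-2$ has eccentricity at least $n-3+\lfloor n/2\rfloor-2$. It is proved by an induction that merges three consecutive vertices into one and gains three flips.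
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $P$ be a convex polygon with $n\ge3$ vertices. An \emph{edge} is a set of two vertices $x,y$ of $P$, written $xy$. It is a \emph{side} if $x$ and $y$ are consecutive on the boundary of $P$, and a \emph{diagonal} otherwise. The \emph{neighbors} of a vertex are the two vertices joined to it by sides. Two distinct edges \emph{cross} if the segments they span meet at a point interior to both, that is, if their four ends are distinct and alternate along the boundary. Only the cyclic order of the vertices matters, so we may delete, insert and merge vertices freely.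

A \emph{triangulation} of $P$ is a set of pairwise non-crossing edges that is maximal for inclusion. We use the following standard facts. A triangulation $T$ consists of the $n$ sides and exactly $n-3$ diagonals; hence every set of $2n-3$ pairwise non-crossing edges is a triangulation. It cuts $P$ into $n-2$ triangles, and three vertices span a triangle of $T$ exactly when the three edges joining them belong to $T$. A side $e$ lies in one triangle, \emph{the triangle of $T$ on $e$}. A diagonal $f\in T$ lies in two triangles, whose union is a quadrilateral $Q$, and replacing $f$ by the other diagonal of $Q$ is a \emph{flip}. Two triangulations differ by a single edge exactly when they are related by a flip.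

The \emph{flip-graph} of $P$ has the triangulations as vertices and the flips as edges. We write $d$ for its graph distance and
\[
\operatorname{ecc}(T)=\max_{T'}d(T,T')
\]
for the \emph{eccentricity} of $T$. The \emph{degree} $\deg_T(a)$ of a vertex $a$ is the number of \emph{diagonals} of $T$ at $a$; sides are not counted. Let $\Delta(T)$ be the largest degree, and put
\[
k(T)=n-3-\Delta(T).
\]
The \emph{fan} at $a$ is the triangulation whose $n-3$ diagonals all contain $a$. Fans are the triangulations with $k(T)=0$, and the next proof shows that $k(T)$ flips suffice to turn $T$ into a fan.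

\begin{lemma}[fan bound]\label{lem:fan}
For every vertex $a$ and all triangulations $T,T'$ of $P$,
\[
d(T,T')\le 2(n-3)-\deg_T(a)-\deg_{T'}(a).
\]
In particular $\operatorname{ecc}(T)\le n-3+k(T)$.
\end{lemma}

\begin{proof}
Let $\delta=\deg_T(a)$, and let $x_0,x_1,\dots,x_{\delta+1}$ be the vertices joined to $a$ by an edge of $T$, in boundary order from one neighbor of $a$ to the other. The triangles of $T$ at $a$ are the $ax_ix_{i+1}$. If $\delta<n-3$, the list omits a vertex other than $a$, so some $x_ix_{i+1}$ is a diagonal. Flipping it creates a diagonal at $a$ and removes none. Thus $T$ reaches the fan at $a$ in $n-3-\deg_T(a)$ flips and $T'$ reaches it in $n-3-\deg_{T'}(a)$ flips. For the last claim take $a$ with $\deg_T(a)=\Delta(T)$.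
\end{proof}

From now on $n\ge5$ in all statements about $k$. Some triangle of $T$ has two diagonals among its edges, since otherwise counting pairs (diagonal, triangle containing it) gives $2(n-3)\le n-2$. These two diagonals share a vertex, so
\begin{equation}\label{eq:range}
2\le\Delta(T)\le n-3,\qquad 0\le k(T)\le n-5,
\end{equation}
and all these values occur (Remark~\ref{rem:range}).

The fan bound is sharp for a fan. A flip removes one diagonal, so two triangulations without a common diagonal are at distance at least $n-3$, and the fans at two consecutive vertices have no common diagonal. Hence a fan has eccentricity $n-3$. One then asks how far the eccentricity and the maximum degree determine each other.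

\medskip\noindent\textbf{Question.} \emph{For which $k\in\{0,\dots,n-5\}$ is it true that, for every triangulation $T$ of $P$,}
\begin{equation}\label{eq:equiv}
\operatorname{ecc}(T)=n-3+k\iff\Delta(T)=n-3-k\ ?
\end{equation}

This question is posed as open in \cite{Pournin}, against the background of the following known results.

\begin{theorem}[known results]\label{thm:known}
Let $n\ge5$ and $0\le k\le n-5$.
\begin{itemize}
\item[(i)] If $\Delta(T)=n-3-k$ with $k\le n/2-2$, then $\operatorname{ecc}(T)=n-3+k$.
\item[(ii)] If $k\le n/8-5/2$, then \eqref{eq:equiv} holds for every $T$.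
\item[(iii)] For all sufficiently large $n$ there are an integer $k$ with $n/8-5/2<k\le n/2-2$ and a triangulation $T$ with $\Delta(T)\le n-4-k$ and $\operatorname{ecc}(T)=n-3+k$. For such $k$ the equivalence \eqref{eq:equiv} fails.
\end{itemize}
\end{theorem}

Part (i) is the only one that we use, and it reduces the question to a single unknown quantity. Fix $k\le n/2-2$. The implication from right to left in \eqref{eq:equiv} is (i). If the converse fails for $T$, then $k(T)\ne k$, and (i) applied to $T$ forces $k(T)>n/2-2$. So everything depends on how small the eccentricity can be when all degrees are below about $n/2$. Such triangulations have no vertex through which the fan bound is short, and one expects them to be at least as eccentric as the last triangulations covered by (i), those with $k(T)=\lfloor n/2\rfloor-2$. This guess is correct, and it cannot be improved.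

\begin{theorem}\label{thm:answer}
For $n\ge5$, the set of $k\in\{0,\dots,n-5\}$ such that \eqref{eq:equiv} holds for every triangulation $T$ is
\[
\{0\}\ \ (n=5),\qquad\{0,1\}\ \ (n=6),\qquad\Bigl\{0,1,\dots,\Bigl\lfloor\frac n2\Bigr\rfloor-3\Bigr\}\ \ (n\ge7).
\]
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $n\ge6$.
\begin{itemize}
\item[(a)] Every triangulation satisfies $\operatorname{ecc}(T)\ge n-3+\min\{k(T),\lfloor n/2\rfloor-2\}$, with equality whenever $k(T)\le\lfloor n/2\rfloor-2$.
\item[(b)] For $n\ge7$, the minimum of $\operatorname{ecc}(T)$ over all $T$ with $k(T)>n/2-2$ is exactly $n-3+\lfloor n/2\rfloor-2$. It is attained with $k(T)=\lfloor n/2\rfloor-1$.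
\item[(c)] For $n\ge7$ and $0\le k\le n-5$, the implication ``$\Delta(T)=n-3-k\Rightarrow\operatorname{ecc}(T)=n-3+k$'' holds for all $T$ if and only if $k\le\lfloor n/2\rfloor-2$. So the range in Theorem~\ref{thm:known}(i) is optimal. For $k=\lfloor n/2\rfloor-2$ only the converse implication fails.
\end{itemize}
\end{theorem}

By Theorem~\ref{thm:answer}, the integer $k$ in Theorem~\ref{thm:known}(iii) can only be $\lfloor n/2\rfloor-2$.

The examples that make the equivalence fail are elementary (Section~\ref{sec:examples}). The work lies in the lower bound in (a). Counting diagonals gives at most $n-3$, and the missing $\lfloor n/2\rfloor-2$ flips have to be found one by one. The tool is contraction of a side (Section~\ref{sec:contraction}). Section~\ref{sec:splitting} shows that merging three consecutive vertices accounts for three flips, Section~\ref{sec:light} finds three vertices whose merging keeps the degrees small, and Section~\ref{sec:lower} runs the induction.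

\section{Ears and contraction}\label{sec:contraction}

An \emph{ear} of $T$ is a vertex of degree $0$.

\begin{lemma}\label{lem:ears}
Let $T$ be a triangulation of a polygon with $n\ge4$ vertices.
\begin{itemize}
\item[(a)] If $x$ is an ear with neighbors $u,w$, then $uw$ is a diagonal of $T$. Hence no two ears are consecutive.
\item[(b)] Each of the two polygons into which a diagonal $f\in T$ cuts $P$ contains an ear of $T$ that is not an end of $f$. Hence $T$ has at least two ears.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The only edges of $T$ at $x$ are $xu$ and $xw$, so the triangle on $xu$ is $xuw$. The edge $uw$ is a diagonal since $n\ge4$, so $u$ and $w$ have positive degree.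

(b) Let $P'$ be one of the two polygons. Every diagonal of $T$ contained in $P'$, including $f$, cuts off some vertices of $P'$ from the other polygon. Choose one, $ab$, that cuts off the fewest, and let $abx$ be its triangle with $x$ among these vertices. A diagonal $ax$ or $xb$ would cut off fewer vertices, so both are sides and $x$ is an ear. Being cut off, $x$ is not an end of $f$.
\end{proof}

If $x$ is an ear with neighbors $u,w$, we say that $uw$ \emph{cuts off} $x$. Removing $xu$ and $xw$ gives a triangulation of the polygon $P-x$, in which $uw$ is a side; we call this \emph{deleting the ear}. The inverse operation \emph{inserts an ear over the side $uw$}. It raises the degrees of $u$ and $w$ by one and changes no other degree.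

Let $e=pq$ be a side of a polygon $P$ with $N\ge4$ vertices. Let $P/e$ be the polygon with $N-1$ vertices obtained by merging $p$ and $q$, let $\varphi$ be the merging map, and put $T/e=\{\varphi(f): f\in T,\ f\ne e\}$. A flip with quadrilateral $Q$ is \emph{incident to $e$} if $e$ is a side of $Q$. A flip destroys exactly the two triangles in $Q$, so it is incident to $e$ exactly when it changes the triangle on $e$. The point of the next lemma is that such flips become invisible after contraction, and can be counted on top of the distance in the smaller polygon.

\begin{lemma}[contraction]\label{lem:contraction}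
With this notation:
\begin{itemize}
\item[(a)] $T/e$ is a triangulation of $P/e$.
\item[(b)] If a path of length $\lambda$ from $T$ to $T'$ contains $\theta$ flips incident to $e$, then $\lambda\ge\theta+d(T/e,T'/e)$. In particular, if the triangles of $T$ and $T'$ on $e$ differ, then $d(T,T')\ge1+d(T/e,T'/e)$.
\item[(c)] Every diagonal of $T/e$ is the image of a diagonal of $T$, and $\deg_{T/e}(x)\le\deg_T(x)$ for $x\ne p,q$. If $p$ is an ear of $T$, then $T/e$ is $T$ with $p$ deleted, and no degree increases.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If the images of two edges have four distinct alternating ends, so do the edges themselves. Hence the edges of $T/e$ do not cross. Two distinct edges of $T$ have the same image only if they are $pr$ and $qr$ for some $r$, and then $pqr$ is the triangle on $e$. So $T/e$ has $(2N-3)-2=2(N-1)-3$ edges.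

(b) Consider a flip from $R\cup\{f\}$ to $R\cup\{f'\}$ with quadrilateral $Q$. The two contractions have the same size and both contain the images of the edges of $R\setminus\{e\}$, so they are equal or differ by one flip. If $e$ is a side of $Q$, let $p,q,x,y$ be the vertices of $Q$ in cyclic order. Its diagonals $px$ and $qy$ have the same images as its sides $qx$ and $py$, which lie in $R$, so the contractions are equal. Contracting every triangulation of the path thus gives a walk of length at most $\lambda-\theta$. If the triangles on $e$ differ, every path has $\theta\ge1$.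

(c) A side other than $e$ maps to a side, which gives the first claim. For $x\ne p,q$, the preimages of an edge at $x$ are edges at $x$, which gives the inequality. If $p$ is an ear with neighbors $q,r$, its only edges are $e$ and $pr$, and $pr$ has the same image as $qr$.
\end{proof}

\section{Two consecutive vertices of maximum degree}\label{sec:examples}

The fan bound through $a$ is attained only if $a$ is an ear of $T'$. If two consecutive vertices have maximum degree in $T$, no $T'$ has both as ears, and the bound improves by one. No diagonal contains two consecutive vertices, so their common degree $D$ satisfies $2D\le n-3$, which means $k(T)\ge\lceil(n-3)/2\rceil=\lfloor n/2\rfloor-1$. This is the first value of $k$ outside the range of Theorem~\ref{thm:known}(i), and from there on the configuration always exists.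

\begin{proposition}\label{prop:examples}
Let $n\ge7$ and $2\le D\le\lfloor(n-3)/2\rfloor$. There is a triangulation $T$ of the $n$-gon with $\Delta(T)=D$ in which two consecutive vertices $a,b$ have degree $D$. Every such $T$ satisfies $\operatorname{ecc}(T)\le n-3+k(T)-1$.
\end{proposition}

\begin{proof}
Take a $(2D+3)$-gon with vertices $a,b,q_1,\dots,q_D,c,p_D,\dots,p_1$ in cyclic order. Join $b$ to $q_2,\dots,q_D,c$ and join $a$ to $p_2,\dots,p_D,c$. These $2D$ diagonals do not cross, so they give a triangulation. In it $\deg a=\deg b=D$, $\deg c=2$, $\deg q_1=0$, $\deg q_2=1$, and all other degrees are at most $1$. Insert the remaining $n-2D-3\ge0$ vertices $r_1,r_2,\dots$ one at a time as ears: $r_1$ over $q_1q_2$, then $r_2$ over $q_1r_1$, then $r_{j+1}$ over $r_{j-1}r_j$ for $j\ge2$ (Figure~\ref{fig:example}). Each insertion after the first is over a side created by the previous one. The vertex $q_2$ is an end of one of the covered sides, and $q_1$ and each $r_j$ are ends of at most two. So these vertices end with degree at most $2\le D$, the other degrees do not change, and $\Delta(T)=D$.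

Let $T'$ be any triangulation. By Lemma~\ref{lem:ears}(a), some $x\in\{a,b\}$ has $\deg_{T'}(x)\ge1$. Lemma~\ref{lem:fan} at $x$ gives $d(T,T')\le2(n-3)-D-1=n-3+k(T)-1$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\foreach \x/\y in {0/a,1/b,2/q_1,3/r_2,4/r_3,5/r_1,6/q_2,7/q_3,8/c,9/p_3,10/p_2,11/p_1}{
  \coordinate (v\x) at ({255+30*\x}:1);
  \fill (v\x) circle (0.022);
  \node at ({255+30*\x}:1.15) {$\y$};}
\draw (v0)--(v1)--(v2)--(v3)--(v4)--(v5)--(v6)--(v7)--(v8)--(v9)--(v10)--(v11)--cycle;
\foreach \x/\y in {1/6,1/7,1/8,0/8,0/9,0/10}{\draw[thick] (v\x)--(v\y);}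
\foreach \x/\y in {2/6,2/5,5/3}{\draw[thick,dashed] (v\x)--(v\y);}
\end{tikzpicture}
\caption{A triangulation of the $12$-gon in which the consecutive vertices $a$ and $b$ have the maximum degree $D=3$. The dashed zigzag absorbs the extra vertices $r_1,r_2,r_3$ without creating a degree above $2$.}
\label{fig:example}
\end{figure}

\begin{remark}\label{rem:range}
The same insertions, applied to the fan at $b$ in a $(D+3)$-gon $b,q_1,\dots,q_{D+2}$, where again $\deg q_1=0$ and $\deg q_2=1$, give an $n$-gon triangulation with $\Delta(T)=D$ for every $D$ with $2\le D\le n-3$.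
\end{remark}

\section{Two vertices cost three flips}\label{sec:splitting}

For even $n$ the lower bound to be proved is $n-3+(n/2-2)=3n/2-5$, which grows by $3$ when $n$ grows by $2$. Two contractions gain two flips through the last claim of Lemma~\ref{lem:contraction}(b). The third flip comes from contracting the two sides at one vertex $v$, and it is already visible in the hexagon.

\begin{example}\label{ex:hexagon}
Let the hexagon have vertices $u^-,u,v,w,w^+,t$ in cyclic order. Let $T$ have diagonals $vu^-,vw^+,u^-w^+$ and let $T'$ have diagonals $uw,ut,wt$. They share no diagonal, which gives $d(T,T')\ge3$. We show that $d(T,T')=4$.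

In a shortest path some flip creates $uw$. It removes a diagonal that crosses $uw$, which has the form $vx$, so just before it the triangles on $uv$ and $vw$ have the \emph{same} third vertex $x$. In $T$ these third vertices are $u^-$ and $w^+$. The reflection fixing $v$ and $t$ preserves $T$ and $T'$, so we may assume $x\neq u^-$. Then the triangle on $uv$ has changed once before, and it changes again when $uw$ appears: two flips are incident to $uv$. Contract $uv$ and call the merged vertex $u$. In the pentagon $u^-,u,w,w^+,t$, the diagonals of $T/uv$ are $uw^+,u^-w^+$ and those of $T'/uv$ are $ut,wt$. The triangles on $uw$ are $uww^+$ and $uwt$, which differ: a third flip. Contracting $uw$ to a vertex $\bar u$ leaves a square, with diagonal $u^-w^+$ for $T$ and $\bar ut$ for $T'$, at distance $1$. So $d(T,T')\ge2+1+1=4$, and the fan bound at $v$ gives $d(T,T')\le6-2-0=4$.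
\end{example}

In the induction we are given $T$ and a triangulation $U'$ far from the contraction $U$ of $T$, and we must build $T'$ by splitting the merged vertex of $U'$. The example shows what is needed: $v$ should be an ear of $T'$ but have degree at least $2$ in $T$, and the third vertex of the triangle of $T'$ below this ear should avoid the third vertices of the triangles of $T$ on $uv$ and $vw$.

\begin{definition}\label{def:admissible}
Let $v$ be a vertex with neighbors $u,w$. It is \emph{admissible} for $T$ if $\deg_T(v)\ge2$ and, moreover, $\deg_T(v)=2$ or $u,w$ are not both ears of $T$. Its \emph{weight} is $\sigma_T(v)=\deg_T(u)+\deg_T(v)+\deg_T(w)$.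
\end{definition}

We identify both $P/uv$ and $P/vw$ with $P-v$, calling the merged vertex $u$ in the first case and $w$ in the second. Let $\bar P$ be the $(n-2)$-gon obtained by merging $u,v,w$ into one vertex $\bar u$. For a triangulation $R$ of $P$, let $\bar R$ be the set of images of the edges of $R$ not contained in $\{u,v,w\}$. Then $\bar R=(R/uv)/uw=(R/vw)/uw$ is a triangulation of $\bar P$ by Lemma~\ref{lem:contraction}(a).

\begin{lemma}[splitting]\label{lem:splitting}
Let $n\ge6$, let $v$ be admissible for $T$, and let $U=\bar T$. If $U'$ is a triangulation of $\bar P$ with no diagonal in common with $U$, then there is a triangulation $T'$ of $P$ with no diagonal in common with $T$ such that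
\[
d(T,T')\ge d(U,U')+3.
\]
Moreover $\deg_U(\bar u)\le\sigma_T(v)-2$, and $\deg_U(x)\le\deg_T(x)$ for $x\ne\bar u$.
\end{lemma}

\begin{proof}
Let $uvz_1$ and $vwz_2$ be the triangles of $T$ on $uv$ and $vw$. List the other ends of the diagonals of $T$ at $v$ in boundary order from $u$ to $w$: the first is $z_1$ and the last is $z_2$. Since $\deg_T(v)\ge2$, we have $z_1\ne z_2$ and $z_1,z_2\notin\{u,v,w\}$. Let $u^-$ and $w^+$ be the neighbors of $u$ and $w$ other than $v$. They are distinct, and they are the neighbors of $\bar u$ in $\bar P$.

\emph{The splitting vertex.} We claim that some vertex $z\notin\{z_1,z_2\}$ is joined to $\bar u$ by an edge of $U'$, side or diagonal. If $\{u^-,w^+\}\ne\{z_1,z_2\}$, one of $u^-,w^+$ will do. Otherwise $z_1=u^-$ and $z_2=w^+$, because $z_1$ comes before $z_2$ on the way from $u$ to $w$. The triangles $uvu^-$ and $vww^+$ make $u$ and $w$ ears, so $\deg_T(v)=2$ by admissibility. Then $vu^-w^+$ is a triangle of $T$, and $u^-w^+\in U$ is a diagonal of $\bar P$ because $n-2\ge4$. Hence $u^-w^+\notin U'$, and by Lemma~\ref{lem:ears}(a) $\bar u$ is not an ear of $U'$. Any diagonal $\bar uz$ of $U'$ has $z\ne u^-,w^+$.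

\emph{Construction of $T'$.} Let $t_0=u^-,t_1,\dots,t_s=w^+$ be the vertices joined to $\bar u$ in $U'$, in boundary order, and let $z=t_r$. Let $A$ consist of the edges of $U'$ not at $\bar u$, the edges $ut_i$ for $i\le r$, the edges $wt_j$ for $j\ge r$, and the side $uw$ of $P-v$. The edges $ut_i$ and $wt_j$ cross only if $i>j$, and any other crossing in $A$ would map to a crossing in $U'$. Since $A$ has two more edges than $U'$, it is a triangulation of $P-v$. Its triangle on $uw$ is $uwz$, and $A/uw=U'$. Let $T'$ be obtained from $A$ by inserting $v$ as an ear over $uw$. By Lemma~\ref{lem:contraction}(c), $T'/uv=T'/vw=A$, so $\overline{T'}=U'$.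

\emph{No common diagonal.} We have $uw\notin T$, since $v$ is not an ear of $T$. Let $\varepsilon\neq uw$ be a diagonal of $P$ in $T\cap T'$. It does not contain $v$, which is an ear of $T'$. Its image lies in $U\cap U'$ and is therefore a side of $\bar P$. The only diagonals of $P$ other than $uw$ that avoid $v$ and map to a side of $\bar P$ are $wu^-$ and $uw^+$. If $wu^-\in T$, the only possible diagonal of $T$ at $v$ is $vu^-$, and if $uw^+\in T$ it is $vw^+$. Both contradict $\deg_T(v)\ge2$.

\emph{Distance.} Take a shortest path from $T$ to $T'$ and a flip in it that creates $uw$. It removes a diagonal $vx$, its quadrilateral has vertices $u,v,w,x$, and it is incident to both $uv$ and $vw$. Just before it, the triangles on these sides are $uvx$ and $vwx$. As $z_1\ne z_2$, we have $x\ne z_1$ or $x\ne z_2$.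

If $x\ne z_1$, an earlier flip is incident to $uv$, and Lemma~\ref{lem:contraction}(b) gives $d(T,T')\ge2+d(T/uv,A)$. The triangle $vwz_2$ of $T$ maps to the triangle $uwz_2$ of $T/uv$ on the side $uw$, while the triangle of $A$ on $uw$ is $uwz$ with $z\ne z_2$. Hence $d(T/uv,A)\ge1+d(U,U')$. If $x\neq z_2$, an earlier flip is incident to $vw$, so $d(T,T')\ge2+d(T/vw,A)$. The triangle of $T/vw$ on $uw$ is the image $uwz_1$ of $uvz_1$, and $z\ne z_1$ gives $d(T/vw,A)\ge1+d(U,U')$. We do not control which case occurs, which is why $z$ must avoid both $z_1$ and $z_2$.

\emph{Degrees.} Let $E$ be the set of diagonals of $T$ with an end in $\{u,v,w\}$. None has two ends there, as $uw\notin T$, so $|E|=\sigma_T(v)$. By Lemma~\ref{lem:contraction}(c), every diagonal of $U$ at $\bar u$ is the image of an element of $E$. The edges $vz_1$ and $vz_2$ can be discarded from $E$: the image of $vz_1$ is that of $uz_1$, which is either another element of $E$ or the side $uu^-$, whose image is a side, and the same holds for $vz_2$ and $wz_2$ with the side $ww^+$. So $\deg_U(\bar u)\le|E|-2$. The bound for $x\ne\bar u$ is Lemma~\ref{lem:contraction}(c) applied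 twice.
\end{proof}

The second half of admissibility and the hypothesis on $U'$ serve to find $z$. If $u,w$ are ears and $\deg_T(v)\ge3$, then $u^-w^+\notin U$, so $U'$ may contain $u^-w^+$. Then $\bar u$ is joined only to $z_1$ and $z_2$, and there is no vertex at which to split. The hypothesis on $U'$ is the reason why the induction has to carry the property ``no common diagonal'', and why the lemma returns it for $T'$.

\begin{example}\label{ex:octagon}
Number the vertices of an octagon $1,\dots,8$ and let $Z$ be the zigzag with diagonals $28,83,37,74,46$. Then $\Delta(Z)=2$ and $k(Z)=3>n/2-2$. Take $v=8$, $u=1$, $w=7$. This vertex is admissible of weight $0+2+2=4$, with $z_1=2$ and $z_2=3$. The contraction $U$ has diagonals $\bar u3,\bar u4,46$. Let $U'$ have diagonals $26,25,35$. It shares none with $U$, so a path of length $3$ would have to create a diagonal of $U'$ at each flip. The three flips of $U$ create $24$, $36$ and $\bar u5$, so $d(U,U')\ge4$. Splitting at $z=w^+=6$ gives the zigzag $Z'$ with diagonals $71,16,62,25,53$, and $d(Z,Z')\ge7$. The consecutive vertices $7,8$ have degree $2$, so Proposition~\ref{prop:examples} gives $\operatorname{ecc}(Z)\le7$.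 Thus $\operatorname{ecc}(Z)=7=n-3+2$ although $k(Z)=3$, and \eqref{eq:equiv} fails for $n=8$ at both $k=2$ and $k=3$.
\end{example}

\section{An admissible vertex of small weight}\label{sec:light}

For the induction to continue, the degrees of $U$ must be small relative to $n-2$, namely at most $(n-2)/2-1$. By Lemma~\ref{lem:splitting} this holds if $\Delta(T)\le n/2-2$ and $\sigma_T(v)\le n/2$. The average weight of a vertex is $6(n-3)/n<6$, but averaging is not enough: the light vertices may all be inadmissible. In a fan with $n\ge6$, for instance, the only vertex of degree at least $2$ is the apex, and it has degree above $2$ and two ears as neighbors.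

\begin{proposition}\label{prop:light}
Let $n\ge8$ be even and let $T$ be a triangulation of an $n$-gon with $\Delta(T)\le n/2-2$. Then some vertex $v$ is admissible for $T$ and has $\sigma_T(v)\le n/2$.
\end{proposition}

The proof is by contradiction. If every admissible vertex is heavy, then near each extremity of $T$, where degrees are small, there is a side whose two ends have degree sum at least $n/2$. There are barely enough diagonals for two disjoint sides of this kind.

\begin{lemma}\label{lem:disjoint}
If $pp'$ and $qq'$ are disjoint sides of an $n$-gon and $T$ is a triangulation, then $\deg p+\deg p'+\deg q+\deg q'\le n$. If equality holds, every diagonal of $T$ has an end among $p,p',q,q'$.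
\end{lemma}

\begin{proof}
The sum is the number of diagonals of $T$ that meet the four vertices, which is at most $n-3$, plus the number of diagonals of $T$ with both ends among them. Of the six pairs formed by the four vertices, two are the sides $pp',qq'$ and two cross each other, so the second number is at most $3$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:light}]
Degrees, ears and neighbors refer to $T$ and $P$ unless stated otherwise. Suppose that every admissible vertex has weight at least $n/2+1$. Then:
\begin{itemize}
\item[(A)] \emph{No vertex of degree $2$ has an ear as a neighbor}, since it would be admissible of weight at most $0+2+\Delta(T)\le n/2$.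
\item[(B)] \emph{If $\deg q\ge2$, $q'$ and $q''$ are the neighbors of $q$, and they are not both ears, then $\deg q+\deg q'\ge n/2+1-\deg q''$.}
\end{itemize}
An ear alone says little about the degrees around it, so we look one layer deeper. Let $T^*$ be obtained from $T$ by deleting all its ears. It triangulates the polygon $P^*$ formed by the $n^*$ non-ears. Ears are not consecutive, so $n^*\ge n/2\ge4$. Each side of $P^*$ is a side of $P$ or cuts off an ear of $T$, so for each vertex $x$ of $P^*$
\begin{equation}\label{eq:star}
\deg_T(x)=\deg_{T^*}(x)+\#\{\text{neighbors of $x$ in $P$ that are ears of $T$}\}.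
\end{equation}

\emph{Step 1: an ear of $T^*$ starts a partial fan.} Let $x$ be an ear of $T^*$. By \eqref{eq:star}, $\deg x$ is the number of ears among its neighbors. This number is not $0$, since $x$ is not an ear of $T$, and it is not $2$ by (A). So one neighbor $v$ of $x$ is an ear and the other, $x^+$, is not. Let $u$ be the other neighbor of $v$, and label $P$ cyclically
\[
u,\quad y_1=v,\quad y_2=x,\quad y_3=x^+,\quad y_4,\ \dots,\ y_{n-1}.
\]
The neighbors of $x$ in $P^*$ are $u$ and $y_3$. By Lemma~\ref{lem:ears}(a), applied to $T$ and to $T^*$, both $uy_2$ and $uy_3$ are diagonals of $T$. So $\deg u\ge2$, and $uy_1y_2$ and $uy_2y_3$ are triangles of $T$. Let $s\ge3$ be maximal such that $uy_iy_{i+1}$ is a triangle of $T$ for all $1\le i<s$ (Figure~\ref{fig:fan}). If $s=n-1$, then $T$ is a fan and $\Delta(T)=n-3>n/2-2$. So $uy_s$ is a diagonal, and its second triangle is $uy_sy_j$ with $j>s$. By maximality $j\ge s+2$, so $s\le n-3$ and $y_sy_j$ is a diagonal. Put $y=y_s$ and $y^+=y_{s+1}$. For $2\le i\le s-1$ the triangles $uy_{i-1}y_i$ and $uy_iy_{i+1}$ fill the angle at $y_i$. Thus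
\[
\deg y_i=1\quad(2\le i\le s-1),\qquad\deg y\ge2 .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\foreach \x/\y in {0/u,1/{y_1=v},2/{y_2=x},3/y_3,4/y_4,5/{y_5=y},6/{y^+},8/y_j,10/{y_{n-2}},11/{u'}}{
  \coordinate (w\x) at ({270+30*\x}:1);
  \fill (w\x) circle (0.022);
  \node at ({270+30*\x}:1.24) {$\y$};}
\draw (w10)--(w11)--(w0)--(w1)--(w2)--(w3)--(w4)--(w5);
\draw[line width=2pt] (w5)--(w6);
\draw[dotted,thick] (w6) arc (90:150:1);
\draw[dotted,thick] (w8) arc (150:210:1);
\foreach \x/\y in {0/2,0/3,0/4,0/5,0/8,5/8,0/10}{\draw[thick] (w\x)--(w\y);}
\end{tikzpicture}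
\caption{The vertices attached to an ear $x$ of $T^*$, here with $s=5$. The partial fan at $u$ stops at $y$, the bold side $yy^+$ is the heavy side of $x$, and both neighbors $v,u'$ of $u$ are ears of $T$. Dotted arcs stand for further vertices, the diagonals of $T$ that are not used are omitted, and $y_j$ may equal $y_{n-2}$.}
\label{fig:fan}
\end{figure}

\emph{Step 2: the heavy side.} The neighbor $y_{s-1}$ of $y$ has degree $1$, so (B) at $y$ gives
\begin{equation}\label{eq:heavy}
\deg y+\deg y^+\ge n/2 .
\end{equation}
We call $yy^+$ the \emph{heavy side} of $x$. As $\deg y\le n/2-2$, we get $\deg y^+\ge2$. So $y$ has one neighbor of degree $1$ and one neighbor, $y^+$, of degree at least $2$, and neither is an ear. Combining \eqref{eq:heavy}, (B) and Lemma~\ref{lem:disjoint} gives a rule that we use twice: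
\begin{itemize}
\item[(C)] \emph{If $qq'$ is a side of $P$ disjoint from $yy^+$, $\deg q\ge2$, and the neighbor of $q$ other than $q'$ is an ear, then $q'$ is an ear.}
\end{itemize}
Indeed, otherwise $\deg q+\deg q'\ge n/2+1$, and the four degrees add up to more than $n$. Apply (C) to $q=u$ and $q'=u'=y_{n-1}$, which is allowed since $s+1\le n-2$. We find that \emph{both neighbors of $u$ are ears}.

\emph{Step 3: two heavy sides meet.} Let $\tilde x\ne x$ be another ear of $T^*$, with data $\tilde u,\tilde v,\tilde y_i,\tilde s,\tilde y,\tilde y^+$, whose labeling may run in the opposite direction. Suppose that $yy^+$ and $\tilde y\tilde y^+$ are disjoint. By \eqref{eq:heavy}, equality holds in Lemma~\ref{lem:disjoint}, so the diagonal $uy_2$ has an end among $y,y^+,\tilde y,\tilde y^+$. These four vertices have degree at least $2$ and $\deg y_2=1$, so $u$ is one of them. But each of the four has a non-ear neighbor, namely the other end of its heavy side, while both neighbors of $u$ are ears. So the heavy sides meet.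

Next, $y\ne\tilde y$. If $y=\tilde y$, the neighbor of degree $1$ is $y_{s-1}=\tilde y_{\tilde s-1}$. Walking from $y$ through this neighbor, the first ear met is $v$ and also $\tilde v$, and the vertex just before it is $x=\tilde x$, which is false.

So $\tilde y=y^+$, or $y=\tilde y^+$, or $y^+=\tilde y^+$. If $\tilde y=y^+$, then $y$ is the neighbor of $\tilde y$ of degree at least $2$, that is, $y=\tilde y^+$; the converse follows by exchanging $x$ and $\tilde x$. Hence one of the following holds:
\begin{itemize}
\item[(I)] $\tilde y=y^+$ and $y=\tilde y^+$, so the heavy sides coincide;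
\item[(II)] $y^+=\tilde y^+$, and $y,\tilde y$ are the two neighbors of this vertex.
\end{itemize}

\emph{Step 4: $T^*$ has exactly two ears.} It has at least two by Lemma~\ref{lem:ears}(b). Suppose that $x,\tilde x,\hat x$ are three ears, so that $y,\tilde y,\hat y$ are distinct. If all pairs are in case (II), these are three neighbors of one vertex, which is impossible. Otherwise let $x,\tilde x$ be in case (I), with common heavy side $y\tilde y$. This side does not contain $\hat y$, so $\hat x$ is in case (II) with both $x$ and $\tilde x$. Then $\hat y^+=y^+=\tilde y$ and $\hat y^+=\tilde y^+=y$, a contradiction.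

\emph{Step 5: the two chains.} Let $x,\tilde x$ be the two ears of $T^*$. They are not consecutive in $P^*$, so deleting them from the boundary of $P^*$ leaves two paths $C_1\ni y_3$ and $C_2\ni u$. By Lemma~\ref{lem:ears}(b), every diagonal of $T^*$ separates $x$ from $\tilde x$, so it has one end in $C_1$ and one end in $C_2$. We locate the heavy side and $\tilde u$.

None of $y_3,\dots,y_s$ has an ear as a neighbor, because $y_2,\dots,y_{s+1}$ are non-ears. The same holds for $\tilde y_3,\dots,\tilde y_{\tilde s}$. It also holds for $y^+$, which is $\tilde y$ in case (I) and has neighbors $y,\tilde y$ in case (II). In contrast $x$ and $\tilde x$ each have an ear as a neighbor, so none of the vertices just listed is $x$ or $\tilde x$. Now $y_3,\dots,y_s,y^+$, followed by $\tilde y$ in case (II), are consecutive non-ears different from $x,\tilde x$, so they all lie in $C_1$. In both cases $\tilde y\in C_1$. The vertices $\tilde y=\tilde y_{\tilde s},\dots,\tilde y_3$ are also consecutive non-ears different from $x,\tilde x$, so $\tilde y_3\in C_1$. The other neighbor $\tilde u$ of $\tilde x$ in $P^*$ is then in $C_2$, and $C_2=(c_0,c_1,\dots,c_\ell)$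 with $c_0=u$, $c_\ell=\tilde u$ and $\ell\ge0$.

\emph{Step 6: every side $c_ic_{i+1}$ of $P^*$ cuts off an ear of $T$.} We argue by induction on $i$, for $0\le i<\ell$. For $i=0$, the ear $u'$ lies between $u$ and its neighbor in $P^*$ other than $x$, which is $c_1$. Let $1\le i<\ell$ and suppose that $c_{i-1}c_i$ cuts off an ear but $c_ic_{i+1}$ does not. Then $c_ic_{i+1}$ is a side of $P$, disjoint from $yy^+$ because $y,y^+\in C_1$. The other neighbor of $c_i$ is an ear, and $\deg c_i\ge2$ by \eqref{eq:star}, since $c_i$ is not an ear of $T^*$. By (C), $c_{i+1}$ is an ear of $T$, which is false.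

\emph{Step 7: the count.} The ears along $C_2$ make $n$ large compared with $\ell$, while the degrees at the heavy side are bounded in terms of $\ell$. Let $h=|C_1|$, so that $n^*=h+(\ell+1)+2$. The sides $ux$, $\tilde u\tilde x$ and $c_ic_{i+1}$ of $P^*$ cut off $\ell+2$ distinct ears, so
\[
n\ge n^*+\ell+2=h+2\ell+5 .
\]
On the other hand $T^*$ has $n^*-3=h+\ell$ diagonals, each with exactly one end in $C_1$, and each vertex of $C_1$ has at least one because it is not an ear of $T^*$. By \eqref{eq:star}, the degrees of $y$ and $y^+$ in $T$ and in $T^*$ agree. Hence $\deg y+\deg y^+\le(h+\ell)-(h-2)=\ell+2$, and \eqref{eq:heavy} gives $n\le2\ell+4<h+2\ell+5\le n$. This contradiction ends the proof.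
\end{proof}

\section{The lower bound}\label{sec:lower}

The induction runs over even $n$, with the hypothesis $\Delta(T)\le n/2-1$. The extreme value $\Delta(T)=n/2-1$ cannot be treated by contraction, since a vertex other than $u,v,w$ may keep its degree $n/2-1$, which is too large for the $(n-2)$-gon. This value is $k(T)=n/2-2$, the last one covered by Theorem~\ref{thm:known}(i). There the fan bound is tight, and tightness yields the absence of common diagonals.

\begin{theorem}\label{thm:lower}
\begin{itemize}
\item[(a)] If $n\ge6$ is even and $\Delta(T)\le n/2-1$, there is a triangulation $T'$ with no diagonal in common with $T$ and with $d(T,T')\ge\frac{3n}2-5=n-3+\bigl(\frac n2-2\bigr)$.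
\item[(b)] If $n\ge7$ is odd and $\Delta(T)\le\frac{n-3}2$, then $\operatorname{ecc}(T)\ge\frac{3n-11}2=n-3+\frac{n-5}2$.
\end{itemize}
\end{theorem}

\begin{proof}
(a) We use induction on even $n$.

\emph{Case $\Delta(T)=n/2-1$.} Here $k(T)=n/2-2$, and Theorem~\ref{thm:known}(i) gives $T'$ with $d(T,T')=3n/2-5$. Let $\deg_T(a)=n/2-1$. By Lemma~\ref{lem:fan},
\[
\frac{3n}2-5=d(T,T')\le2(n-3)-\Bigl(\frac n2-1\Bigr)-\deg_{T'}(a)=\frac{3n}2-5-\deg_{T'}(a),
\]
so $a$ is an ear of $T'$. Suppose that $T$ and $T'$ share a diagonal $\varepsilon$. Then $a\notin\varepsilon$, and $\varepsilon$ cuts $P$ into a polygon $P_1\ni a$ and a polygon $P_2$, with $n_1+n_2=n+2$ vertices in total. Both $T$ and $T'$ restrict to triangulations of $P_1$ and $P_2$, and the diagonals of $T$ at $a$ are diagonals of $P_1$. Flipping in $P_1$ and then in $P_2$, and using Lemma~\ref{lem:fan} in each,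
\[
d(T,T')\le2(n_1-3)-\Bigl(\frac n2-1\Bigr)+2(n_2-3)=\frac{3n}2-7,
\]
a contradiction.

\emph{Case $\Delta(T)\le n/2-2$.} By \eqref{eq:range}, $n/2-2\ge2$, so $n\ge8$. In particular $n=6$ falls entirely under the first case, which starts the induction. Take $v$ from Proposition~\ref{prop:light} and let $U=\bar T$. By Lemma~\ref{lem:splitting},
\[
\Delta(U)\le\max\{\Delta(T),\ \sigma_T(v)-2\}\le\frac n2-2=\frac{n-2}2-1 .
\]
By induction there is $U'$ with no diagonal in common with $U$ and $d(U,U')\ge3(n-2)/2-5$. Lemma~\ref{lem:splitting} gives $T'$ with no diagonal in common with $T$ and $d(T,T')\ge3(n-2)/2-5+3=3n/2-5$.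

(b) One contraction, at an ear so that no degree grows, reduces to (a) and gains one flip. Let $v$ be an ear of $T$ with neighbors $u,w$, and let $u^-$ be the other neighbor of $u$. By Lemma~\ref{lem:contraction}(c), $S=T/uv$ triangulates a polygon with $n-1\ge6$ vertices, an even number, and $\Delta(S)\le(n-3)/2=(n-1)/2-1$. By (a) there is a triangulation $A$ of $P/uv$ with $d(S,A)\ge3(n-1)/2-5$. Call the merged vertex $v$, so that $A$ triangulates $P-u$, and let $T'$ be obtained by inserting $u$ as an ear over $u^-v$. Then $T'/uv=A$. The triangles of $T$ and $T'$ on $uv$ are $uvw$ and $uvu^-$, and $u^-\ne w$. Lemma~\ref{lem:contraction}(b) gives $d(T,T')\ge1+3(n-1)/2-5=(3n-11)/2$.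
\end{proof}

\section{Proofs of Theorems~\ref{thm:answer} and~\ref{thm:strong}}\label{sec:proofs}

For an integer $k$, the conditions $k\le n/2-2$ and $k\le\lfloor n/2\rfloor-2$ are the same. Distinguishing the parity of $n$ gives
\begin{equation}\label{eq:floor}
\Bigl\lceil\frac{n-3}2\Bigr\rceil=\Bigl\lfloor\frac n2\Bigr\rfloor-1,\qquad
n-2-\Bigl\lfloor\frac n2\Bigr\rfloor=\Bigl\lfloor\frac{n-3}2\Bigr\rfloor :
\end{equation}
for even $n$ the values are $n/2-1$ and $n/2-2$, and for odd $n$ both are $(n-3)/2$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(a) If $k(T)\le\lfloor n/2\rfloor-2$, Theorem~\ref{thm:known}(i) gives equality. Otherwise $k(T)\ge\lfloor n/2\rfloor-1$, so $\Delta(T)\le\lfloor(n-3)/2\rfloor$ by \eqref{eq:floor}. For even $n$, Theorem~\ref{thm:lower}(a) gives $\operatorname{ecc}(T)\ge n-3+(n/2-2)$. For odd $n$, Theorem~\ref{thm:lower}(b) gives $\operatorname{ecc}(T)\ge n-3+(n-5)/2$. In both cases the bound is $n-3+\lfloor n/2\rfloor-2$.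

(b) The lower bound is (a). Take $T$ from Proposition~\ref{prop:examples} with $D=\lfloor(n-3)/2\rfloor$, which is at least $2$ since $n\ge7$. Then $k(T)=\lceil(n-3)/2\rceil=\lfloor n/2\rfloor-1>n/2-2$, and $\operatorname{ecc}(T)\le n-3+k(T)-1=n-3+\lfloor n/2\rfloor-2$.

(c) For $k\le\lfloor n/2\rfloor-2$ the implication is Theorem~\ref{thm:known}(i). For $\lfloor n/2\rfloor-1\le k\le n-5$, put $D=n-3-k$. By \eqref{eq:floor}, $2\le D\le\lfloor(n-3)/2\rfloor$, and Proposition~\ref{prop:examples} gives $T$ with $\Delta(T)=n-3-k$ and $\operatorname{ecc}(T)\le n-3+k-1$. Finally, for $k=\lfloor n/2\rfloor-2$ the triangulation in (b) has $\operatorname{ecc}(T)=n-3+k$ and $\Delta(T)=n-4-k$, so the converse implication fails.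
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
For $n=5$ and $n=6$, \eqref{eq:range} gives $k(T)\le n-5\le n/2-2$ for every $T$. So $\operatorname{ecc}(T)=n-3+k(T)$ for every $T$ by Theorem~\ref{thm:known}(i), and \eqref{eq:equiv} holds for all $k\in\{0,\dots,n-5\}$. These sets are $\{0\}$ and $\{0,1\}$.

Let $n\ge7$. For $\lfloor n/2\rfloor-2\le k\le n-5$, one of the two implications fails by Theorem~\ref{thm:strong}(c). Let $k\le\lfloor n/2\rfloor-3$. If $\Delta(T)=n-3-k$, then $\operatorname{ecc}(T)=n-3+k$ by Theorem~\ref{thm:known}(i). Conversely, let $\operatorname{ecc}(T)=n-3+k$. Theorem~\ref{thm:strong}(a) gives $\min\{k(T),\lfloor n/2\rfloor-2\}\le k<\lfloor n/2\rfloor-2$, so $k(T)<\lfloor n/2\rfloor-2$. The equality case of (a) gives $\operatorname{ecc}(T)=n-3+k(T)$, hence $k(T)=k$.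
\end{proof}

\begin{thebibliography}{1}
\bibitem{Pournin} Lionel Pournin, \emph{Eccentricities in the flip-graphs of convex polygons}, arXiv:1706.06456 (2017).
\end{thebibliography}
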